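# Nonreal periodic and antiperiodic eigenvalues of an optical potential: simplicity by counting zeros in a strip

## 1. Translation by $\pi$, Floquet solutions, and the Hill discriminant

Throughout, $q$ is a trigonometric polynomial of period $\pi$, with complex coefficients, and we study
$$-y''+q(x)y=\lambda y,\qquad \lambda\in\mathbb C. \tag{1}$$
We use four textbook facts about (1). Every solution is an entire function of $x$. The Wronskian $W(f,g)=fg'-f'g$ of two solutions is constant. A solution $y\not\equiv0$ has only simple zeros, because $y(x_0)=y'(x_0)=0$ forces $y\equiv 0$. The solutions $\theta,\varphi$ with $\theta(0)=\varphi'(0)=1$, $\theta'(0)=\varphi(0)=0$ are entire in $(x,\lambda)$, and also in any parameter on which $q$ depends polynomially.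

**Definition 1 (translation operator, Hill discriminant).** The operator $T:y(x)\mapsto y(x+\pi)$ maps the two-dimensional solution space of (1) to itself. Since $T\theta=\theta(\pi)\theta+\theta'(\pi)\varphi$ and $T\varphi=\varphi(\pi)\theta+\varphi'(\pi)\varphi$, its trace is
$$F(\lambda)=\theta(\pi,\lambda)+\varphi'(\pi,\lambda),$$
the Hill discriminant, and $\det T=W(\theta,\varphi)(\pi)=1$.

Example. For $q=0$ we have $\theta=\cos\sqrt\lambda x$ and $\varphi=\sin(\sqrt\lambda x)/\sqrt\lambda$, so $F(\lambda)=2\cos\pi\sqrt\lambda$.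

**Definition 2 (Floquet solution, multiplier).** A Floquet solution with multiplier $\mu$ is a solution $y\not\equiv0$ with $y(x+\pi)=\mu y(x)$, that is, an eigenvector of $T$. The characteristic equation of $T$ is $\mu^2-F(\lambda)\mu+1=0$, so a Floquet solution with multiplier $\mu$ exists exactly when $F(\lambda)=\mu+\mu^{-1}$.

Example. For $q=0$ and $\lambda=(2j+t)^2$, $j\in\mathbb Z$, the function $e^{i(2j+t)x}$ is a Floquet solution with multiplier $e^{i\pi t}$.

**Definition 3 (the operators $L_t$).** For $t\in(-1,1]$, $L_t(q)$ is the operator generated in $L_2[0,\pi]$ by $-y''+qy$ and the conditions $y(\pi)=e^{i\pi t}y(0)$, $y'(\pi)=e^{i\pi t}y'(0)$. The eigenvalues of $L_0$ are called periodic, those of $L_1$ antiperiodic.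

A solution satisfies these conditions exactly when $y(x+\pi)$ and $e^{i\pi t}y(x)$, which both solve (1), have the same data at $0$, that is, when $Ty=e^{i\pi t}y$. So $\lambda$ is an eigenvalue of $L_t$ if and only if $F(\lambda)=2\cos\pi t$. In particular periodic eigenvalues are the roots of $F=2$ and antiperiodic ones the roots of $F=-2$. Since $L_t$ and $L_{-t}$ have the same equation, we take $t\in[0,1]$.

Example. For $q=0$ the eigenvalues of $L_t$ are the numbers $(2j+t)^2$, $j\in\mathbb Z$.

**Definition 4 (multiplicity).** The multiplicity of an eigenvalue of $L_t$ is its multiplicity as a root of $F(\lambda)=2\cos\pi t$. It is simple if this multiplicity is $1$.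

Example. Let $q=0$, $s=\sqrt\lambda$. Near $s=2k$, $k\ge1$, we have $2\cos\pi s-2\approx-\pi^2(s-2k)^2\approx-\pi^2(\lambda-4k^2)^2/(16k^2)$, so $4k^2$ is a double periodic eigenvalue. Near $\lambda=0$, $F-2\approx-\pi^2\lambda$, so $0$ is simple. In the same way every antiperiodic eigenvalue $(2k+1)^2$, $k\ge0$, is double.

**Definition 5 (optical potential).** For $V>1/2$ let
$$q(x)=(1+2V)e^{2ix}+(1-2V)e^{-2ix},\qquad c=\sqrt{4V^2-1}.$$
Up to an additive constant this $q$ is $4\cos^2x+4iV\sin2x$. As $V$ runs over $(1/2,\infty)$, $c$ runs over $(0,\infty)$.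

Example. For $V=1$, $q=3e^{2ix}-e^{-2ix}$ and $c=\sqrt3$. The excluded borderline $V=1/2$ gives $q=2e^{2ix}$, and there everything is explicit. Let $F_a$ be the discriminant of $ae^{2ix}$. If $a\neq0$, replacing $x$ by $x+x_1$ changes $a$ to $ae^{2ix_1}$ and commutes with $T$, so $F_a$ is the same for all $a\ne0$. By continuity in $a$ it equals $F_0=2\cos\pi\sqrt\lambda$. So at $V=1/2$ all eigenvalues of $L_t$ are real, and every antiperiodic one is double.

## 2. The simplicity principle for the optical potential

For $V>1/2$ the operators $L_t(q)$ are not self-adjoint, nonreal eigenvalues may occur, and so may multiple ones. The paper by O. A. Veliev, "Spectral Analysis of the Schrodinger Operator with an Optical Potential", arXiv:2002.02500 (2020), which is the source of the problem, formulates the following conjecture, called the simplicity principle: *the nonreal periodic and antiperiodic eigenvalues are the simple eigenvalues.* Our question is: for every $V>1/2$, is every nonreal periodic and every nonreal antiperiodic eigenvalue simple? The answer is yes.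

**Theorem 1.** For every $V>1/2$, every nonreal periodic and every nonreal antiperiodic eigenvalue is simple.

The proof gives a count of all eigenvalues of all $L_t$ by an integer label.

**Theorem 2.** To every eigenvalue $\lambda$ of $L_t$ ($t\in[0,1]$, $V>1/2$) one can assign an index $n(\lambda)\in\{0,1,2,\dots\}$ (a number of zeros of the Floquet solution, defined in Section 7), with $n(\bar\lambda)=n(\lambda)$, such that for all $V>1/2$, $t\in[0,1]$, $n\ge0$ there are exactly two eigenvalues of $L_t$ of index $n$, counted with multiplicity. Consequently: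

* (a) for each $n$ the two eigenvalues of index $n$ are either both real (possibly equal) or form a pair $\{\lambda,\bar\lambda\}$ of simple nonreal eigenvalues. So for all $t$ the nonreal eigenvalues of $L_t$ are simple, and real eigenvalues have multiplicity at most $2$;
* (b) all antiperiodic eigenvalues are nonreal and simple, with exactly one of each index in the upper half-plane;
* (c) "nonreal" cannot be dropped: for some $V$ with $0<4V^2-1\le48/5$ there is a real double periodic eigenvalue.

## 3. Reduction to $2ic\cos2x$ and its symmetries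

The purpose of this section is to replace $q$ by a more symmetric potential with the same discriminant. Since $(1+2V)(1-2V)=-c^2=(ic)^2$, choose $x_1\in\mathbb C$ with $(1+2V)e^{2ix_1}=ic$. Then $(1-2V)e^{-2ix_1}=(ic)^2/(ic)=ic$. Because solutions are entire, we may translate by the complex number $x_1$. This carries solutions to solutions of the translated equation and commutes with $T$. Hence $F$ is also the discriminant of
$$-y''+qy=\lambda y,\qquad q(x)=2ic\cos2x=ic\,e^{2ix}+ic\,e^{-2ix}. \tag{2}$$
From now on $q$ is this potential, $F=F(\lambda;c)$ is entire in $(\lambda,c)$, and we write $x=\xi+i\tau$. Then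
$$\operatorname{Re}q=2c\sin2\xi\sinh2\tau,\qquad\operatorname{Im}q=2c\cos2\xi\cosh2\tau. \tag{3}$$

There are two symmetries. First, $q$ is even, so $y^*(x):=y(-x)$ is again a solution for $\lambda$. Second, $q(\pi/2-\bar x)=2ic\cos(\pi-2\bar x)=-2ic\cos2\bar x$, so $\overline{q(\pi/2-\bar x)}=q(x)$, and therefore
$$\tilde y(x):=\overline{y(\pi/2-\bar x)}$$
is a solution for $\bar\lambda$ whenever $y$ is a solution for $\lambda$. The map $y\mapsto\tilde y$ is an antilinear bijection, and $T\tilde y=\widetilde{T^{-1}y}$. Since $\det T=1$ gives $\operatorname{tr}T^{-1}=\operatorname{tr}T$, we get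
$$F(\bar\lambda)=\overline{F(\lambda)}. \tag{4}$$
As $2\cos\pi t$ is real, the eigenvalues of $L_t$ come in conjugate pairs with equal multiplicities.

If $y$ has multiplier $\mu$ with $|\mu|=1$, then $y^*$ has multiplier $\mu^{-1}=\bar\mu$ for the same $\lambda$, and $\tilde y$ has multiplier $\overline{\mu^{-1}}=\mu$ for $\bar\lambda$. Example: for $c=0$ and $y=e^{itx}$ we get $y^*=e^{-itx}$ and $\tilde y=e^{-i\pi t/2}e^{itx}$.

Put
$$E=\{(c,t,\lambda):c>0,\ t\in[0,1],\ F(\lambda;c)=2\cos\pi t\},\qquad E^+=E\cap\{\operatorname{Im}\lambda\ge0\}.$$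
A point of $E$ is an eigenvalue together with its parameters, and its multiplier is $\mu=e^{i\pi t}$.

## 4. Localization, small $c$, and where grouping by discs stops

The aim here is to see how far bare perturbation theory goes.

**Lemma 1.** Let $c\ge0$, $t\in[0,1]$, $F(\lambda;c)=2\cos\pi t$. Then $\operatorname{dist}\big(\lambda,\{(2j+t)^2:j\in\mathbb Z\}\big)\le2c$.

*Proof.* Let $y$ be a Floquet solution with multiplier $e^{i\pi t}$. Then $e^{-itx}y$ is entire and $\pi$-periodic, so $y=\sum_jy_je^{i(2j+t)x}$ with rapidly decaying coefficients, and (2) reads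
$$\big((2j+t)^2-\lambda\big)y_j=-ic\,(y_{j-1}+y_{j+1}). \tag{5}$$
Let $d$ be the distance in the lemma. Taking $\ell^2$-norms, $d\,\|(y_j)\|\le2c\,\|(y_j)\|$, and $(y_j)\ne0$. $\square$

Two truncations of (5) show what to expect. They are models and not part of the proof. For $t=1$ keep only $e^{\pm ix}$: then $(1-\lambda)y_0=-icy_{-1}$ and $(1-\lambda)y_{-1}=-icy_0$, so $\lambda=1\pm ic$, and the double eigenvalue $1$ splits into a nonreal conjugate pair. For $t=0$ and even $y$, keep $y_0$ and $y_1=y_{-1}$: then $-\lambda y_0=-2icy_1$ and $(4-\lambda)y_1=-icy_0$, so $\lambda(4-\lambda)=2c^2$ and $\lambda=2\pm\sqrt{4-2c^2}$. The two model eigenvalues start at $0$ and $4$, meet at $2$ when $c^2=2$, and are nonreal for $c^2>2$. Part (c) of Theorem 2 makes the meeting rigorous for the true operator.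

Now the first natural attempt. Put a disc around each cluster of eigenvalues at $c=0$, and let $c$ grow.

For $t=1$ and $c<2$, no eigenvalue lies on a circle $|\lambda-(2k+1)^2|=4$, $k\ge0$, by Lemma 1: the centers are at mutual distance at least $8$, so such a circle has distance at least $4>2c$ from every center. By the argument principle, applied along $[0,c]$, each of these discs contains two eigenvalues with multiplicity, as at $c=0$, and by Lemma 1 there are no others. The disc is symmetric under conjugation. If it contains a nonreal eigenvalue $\lambda$ of multiplicity $m$, it contains $\bar\lambda$ with multiplicity $m$, so $2m\le2$ and $m=1$. So nonreal antiperiodic eigenvalues are simple for $c<2$.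

For $t=0$ and $c<3$, use the circle $|\lambda|=10$ and the circles $|\lambda-4k^2|=6$, $k\ge2$. They have distance at least $6>2c$ from every $4m^2$, and every point outside the discs also does. The disc $|\lambda|<10$ contains three eigenvalues with multiplicity ($0$ once and $4$ twice, at $c=0$), the others contain two. Since $2m\le3$ also forces $m=1$, nonreal periodic eigenvalues are simple for $c<3$.

Beyond these values Lemma 1 no longer separates the clusters: it allows the disc of radius $2c$ about $1$ to meet the one about $9$ once $c\ge2$, and the one about $4$ to meet the one about $16$ once $c\ge3$. A merged group contains four or more eigenvalues, and then $2m\le4$ does not exclude $m=2$: two pairs $\{\lambda,\bar\lambda\}$ might collide off the real axis. A disc is too coarse a label.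

But the little argument with $2m\le2$ tells us what to look for: *a label $n:E\to\mathbb Z_{\ge0}$ that is locally constant on $E$, satisfies $n(\bar\lambda)=n(\lambda)$, and takes each value at exactly two eigenvalues, counted with multiplicity.* Given local constancy, the last property needs to be checked only for small $c$ and one $t$.

In the self-adjoint theory such a label is the number of zeros of an eigenfunction on a real interval. Here $y$ is complex, and real zeros are not stable: $\cos2x+i\varepsilon$ has no real zero for real $\varepsilon\ne0$. We must count complex zeros in a region, and such a count changes only when a zero crosses the boundary or escapes to infinity. So we need a region whose boundary zeros cannot cross. By (3), $q$ is real on the vertical lines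
$$\ell_\pm=\{\operatorname{Re}x=\pm\pi/4\}.$$
There the equation in the variable $\tau$ is $y_{\tau\tau}=(\lambda-q)y$ with real $q$, and a flux changes monotonically along the line. We will see that the flux tends to $0$ at the upper end of $\ell_+$ for every Floquet solution with $|\mu|=1$. This fixes its sign, and the sign bars zeros from entering the strip between $\ell_-$ and $\ell_+$. The next section computes the behavior at $\tau\to+\infty$.

## 5. Floquet solutions high up in the complex plane

Put
$$\zeta=\sqrt c\,e^{i\pi/4}e^{-ix},\qquad|\zeta|=\sqrt c\,e^\tau,\quad\arg\zeta=\tfrac\pi4-\xi,\quad\partial_\tau=\zeta\partial_\zeta .$$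
We regard $\zeta$ as a point of the universal cover of $\mathbb C^*$: $\arg\zeta$ is a real number, not taken modulo $2\pi$, and $x\mapsto\zeta$ is a bijection from the $x$-plane. The branch is $\zeta^{1/2}=\exp\big(\tfrac12(\tfrac12\log c+\tfrac{i\pi}4-ix)\big)$. The line $\ell_+$ is the ray $\arg\zeta=0$, and $x\mapsto x+\pi$ is $\zeta\mapsto e^{-i\pi}\zeta$.

We have $\zeta^2=ic\,e^{-2ix}$, so $q=\zeta^2-c^2\zeta^{-2}$, and $y_{xx}=-(\zeta\partial_\zeta)^2y$. Let $Y=\zeta^{1/2}y$. Then $\zeta\partial_\zeta$ acting on $y$ becomes $\zeta\partial_\zeta-\frac12$ acting on $Y$, and $(\zeta\partial_\zeta-\frac12)^2Y=\zeta^2Y''+\frac14Y$. So (2) becomes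
$$Y''+(1+p(\zeta))Y=0,\qquad p=(\tfrac14-\lambda)\zeta^{-2}-c^2\zeta^{-4}, \tag{6}$$
with primes denoting $d/d\zeta$. All solutions of (6) are analytic on the universal cover.

**Lemma 2.** There are solutions $Y_-,Y_+$ of (6) with, uniformly as $|\zeta|\to\infty$,
$$Y_\pm=e^{\pm i\zeta}(1+o(1)),\qquad Y_\pm'=e^{\pm i\zeta}(\pm i+o(1)),$$
on $-\pi\le\arg\zeta\le0$ for $Y_-$ and on $0\le\arg\zeta\le\pi$ for $Y_+$.

*Proof.* **Step 1: an integral equation for $Y_-$.** Write $Y_-=e^{-i\zeta}g$; we need $g''-2ig'+pg=0$. Let $\Omega=\{\operatorname{Im}\zeta\le0,\ |\zeta|\ge\rho_0\}$, the copy with $-\pi\le\arg\zeta\le0$, and consider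
$$g(\zeta)=1+\tfrac12\int_0^\infty(1-e^{-2u})(pg)(\zeta-iu)\,du. \tag{7}$$
For $\zeta\in\Omega$, $|\zeta-iu|^2=|\zeta|^2+u^2-2u\operatorname{Im}\zeta\ge|\zeta|^2+u^2$, so $\zeta-iu\in\Omega$. Let $|p|\le K|\zeta|^{-2}$ on $\Omega$, with $K$ independent of $\rho_0\ge1$. On the Banach space of bounded continuous functions on $\Omega$ that are analytic in the interior, with the sup norm, the integral operator in (7) maps into the space (continuity by dominated convergence, analyticity by Fubini and Morera), and its norm is at most $\frac12K\int_0^\infty\frac{du}{\rho_0^2+u^2}=\frac{K\pi}{4\rho_0}\le\frac12$ for $\rho_0$ large. So (7) has a unique solution $g$ in this space. From $\|g\|\le1+\frac12\|g\|$ we get $|g|\le2$, and then $|g-1|\le\frac{K\pi}{2|\zeta|}$.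

**Step 2: $g$ solves the differential equation.** Put $h=pg$, so $|h|\le2K|\zeta|^{-2}$. At an interior point a small disc about $\zeta$ lies in $\Omega$, and so do its translates by $-iu$. Cauchy's estimate gives $h'(\zeta-iu)=O(1/(1+u^2))$ locally uniformly, so we may differentiate under the integral. Since $\frac{d}{du}h(\zeta-iu)=-ih'(\zeta-iu)$, that is, $h'(\zeta-iu)=i\frac d{du}h(\zeta-iu)$, integration by parts gives
$$g'=\tfrac i2\int_0^\infty(1-e^{-2u})\tfrac d{du}h(\zeta-iu)\,du=-i\int_0^\infty e^{-2u}h(\zeta-iu)\,du,$$
$$g''=\int_0^\infty e^{-2u}\tfrac d{du}h(\zeta-iu)\,du=-h(\zeta)+2\int_0^\infty e^{-2u}h(\zeta-iu)\,du .$$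
Hence $g''-2ig'=-h$, as required, and $|g'|\le K|\zeta|^{-2}$. So $Y_-=e^{-i\zeta}g$ solves (6) in the interior of $\Omega$ and extends analytically to the universal cover. Since $Y_-'=e^{-i\zeta}(g'-ig)$, the asymptotics hold in the interior. Both $g$ and the formula for $g'$ are continuous on $\Omega$, so the same estimates hold at boundary points with $\operatorname{Im}\zeta=0$, $|\zeta|>\rho_0$.

**Step 3: $Y_+$ by conjugation.** Let $\hat Y_-$ be the solution just constructed with $\bar\lambda$ in place of $\lambda$. Since $\overline{p(\bar\zeta)}$ is $p$ with $\bar\lambda$ in place of $\lambda$, the function $Y_+(\zeta)=\overline{\hat Y_-(\bar\zeta)}$ solves (6), and conjugating the asymptotics gives the claim. $\square$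

On the ray $\arg\zeta=0$ both asymptotics hold, so $W(Y_+,Y_-)=-2i$. Write any solution as $Y=\alpha Y_++\beta Y_-$. Then
$$W(Y,Y_-)=-2i\alpha,\qquad W(Y,Y_+)=2i\beta. \tag{8}$$

**Lemma 3.** If $y(x+\pi)=\mu y(x)$, $y\not\equiv0$, then $\alpha=-i\mu\beta$. Hence $\alpha\beta\ne0$, the Floquet solution for given $\mu$ is unique up to a factor, and $|\alpha|=|\beta|$ if $|\mu|=1$.

*Proof.* We evaluate the constant $W(Y,Y_-)$ on the ray $\arg\zeta=-\pi$, where the asymptotics of $Y_-$ still hold and where $Y$ is known from the ray $\arg\zeta=0$. From $Y=\zeta^{1/2}y$ we get $Y(e^{-i\pi}\zeta)=e^{-i\pi/2}\mu Y(\zeta)=-i\mu Y(\zeta)$, and differentiating, $Y'(e^{-i\pi}\zeta)=i\mu Y'(\zeta)$. At $\zeta=e^{-i\pi}r$, $Y_-=e^{ir}(1+o(1))$ and $Y_-'=e^{ir}(-i+o(1))$, while $Y(r)=\alpha e^{ir}+\beta e^{-ir}+o(1)$ and $Y'(r)=i\alpha e^{ir}-i\beta e^{-ir}+o(1)$. So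
$$W(Y,Y_-)=-i\mu(\alpha e^{ir}+\beta e^{-ir})(-i)e^{ir}-i\mu(i\alpha e^{ir}-i\beta e^{-ir})e^{ir}+o(1)=-2\mu\beta+o(1).$$
By (8), $-2i\alpha=-2\mu\beta$. If one of $\alpha,\beta$ vanished, both would, and $Y\equiv0$. Since $Y\leftrightarrow(\alpha,\beta)$ is a linear bijection, the solutions with multiplier $\mu$ lie on one line. $\square$

For $c=0$ this fails (at $\lambda=4$, both $e^{2ix}$ and $e^{-2ix}$ have multiplier $1$). For $c>0$ the eigenspace is always one-dimensional, so multiplicity $2$ cannot mean two independent eigenfunctions.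

**Continuous choice of $y$.** On $E$ the matrix of $T-\mu$ in the basis $\theta,\varphi$ has determinant $0$ and, by Lemma 3, is not $0$. So it has rank $1$, its adjugate is nonzero, and the columns of the adjugate lie in the kernel, because $(T-\mu)\operatorname{adj}(T-\mu)=0$. The entries are continuous in $(c,t,\lambda)$, and a column that is nonzero at a point of $E$ stays nonzero nearby. Since $\theta,\varphi$ are entire in $(x,\lambda,c)$, locally on $E$ the Floquet solution $y$ can be chosen continuously in $(c,t,\lambda)$, locally uniformly in $x\in\mathbb C$, together with its derivatives.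

## 6. The sign of the flux on $\ell_+$ and $\ell_-$

For a solution $y$ put
$$J=\operatorname{Re}(\bar y\,y_x)=\operatorname{Im}(\bar y\,y_\tau),$$
where the equality holds because $y_\tau=iy_x$. Example: for $c=0$ and $y=\cos2x$, on $\ell_+$ we have $y(\pi/4+i\tau)=-i\sinh2\tau$, so $\bar yy_\tau=2\sinh2\tau\cosh2\tau$ is real and $J\equiv0$ there.

**Lemma 4.** Let $y$ be a Floquet solution with $|\mu|=1$ and $\operatorname{Im}\lambda\ge0$. If $\operatorname{Im}\lambda>0$, then $J<0$ on $\ell_+$ and $J>0$ on $\ell_-$. If $\operatorname{Im}\lambda=0$, then $J\equiv0$ on $\ell_\pm$.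

*Proof.* **Step 1: monotonicity on $\ell_+$.** We have $y_{\tau\tau}=(\lambda-q)y$, and $q$ is real on $\ell_+$. Hence $\partial_\tau J=\operatorname{Im}\big(|y_\tau|^2+(\lambda-q)|y|^2\big)=\operatorname{Im}\lambda\,|y|^2$ there.

**Step 2: the limit at the upper end.** On $\ell_+$, $\zeta=r>0$, $y=r^{-1/2}Y$, and $y_\tau=r\partial_ry=r^{1/2}Y_r-\frac12r^{-1/2}Y$. So $J=\operatorname{Im}(\overline YY_r)$. With $a=\alpha e^{ir}$, $b=\beta e^{-ir}$, $Y=a+b+o(1)$ and $Y_r=i(a-b)+o(1)$, so
$$J=\operatorname{Re}\big(\overline{(a+b)}(a-b)\big)+o(1)=|\alpha|^2-|\beta|^2+o(1),$$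
because $\bar ba-\bar ab$ is purely imaginary. By Lemma 3 the limit as $\tau\to+\infty$ is $0$.

**Step 3: conclusion.** If $\operatorname{Im}\lambda>0$, $J$ is strictly increasing on $\ell_+$ (zeros of $y$ are isolated) with limit $0$, so $J<0$. If $\operatorname{Im}\lambda=0$, $J$ is constant, so $J\equiv0$. For $\ell_-$ apply this to $y^*$, a Floquet solution with multiplier $\bar\mu$ for the same $\lambda$. Since $(y^*)_x(-x)=-y_x(x)$, $J[y](x)=-J[y^*](-x)$, and $x\in\ell_-$ means $-x\in\ell_+$. $\square$

How this blocks zeros: going to the right along a horizontal segment, $\partial_\xi J=|y_x|^2+\operatorname{Re}(q-\lambda)|y|^2$. Just to the right of a zero, $|y_x|^2$ dominates and $J$ grows from $0$ to a positive value. So a zero very close to $\ell_+$ on its left would make $J>0$ on $\ell_+$, against Lemma 4. A zero just to the right of $\ell_+$ gives $J<0$ on $\ell_+$, which is no contradiction. So the strip to use is the one with $\ell_+$ as its right and $\ell_-$ as its left boundary. For $\operatorname{Im}\lambda<0$ the signs reverse, so there we shall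 define the label through $\bar\lambda$.

## 7. The number of zeros in the strip $|\operatorname{Re}x|<\pi/4$

Let $S=\{|\operatorname{Re}x|<\pi/4\}$.

**Definition 6 (index).** For a point of $E^+$ with Floquet solution $y$, the index $n=n(c,t,\lambda)$ is the number of zeros of $y$ in $S$. It does not depend on the choice of $y$, by Lemma 3, and the zeros are simple. For $\operatorname{Im}\lambda<0$ put $n(c,t,\lambda):=n(c,t,\bar\lambda)$, which makes sense by (4).

Example. Let us count for the limiting functions at $c=0$: in $S$, $\cos2x$ has no zeros (its zeros $\pm\pi/4$ lie on $\ell_\pm$), $\sin2x$ has one, $\sin4x$ has one (again $\pm\pi/4$ lie on $\ell_\pm$), and $\cos4x$ has the two zeros $\pm\pi/8$.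

First we must keep zeros from escaping to $\pm i\infty$. Near $\ell_+$ we use the flux. In the rest of the strip we use a rotated flux $\operatorname{Re}(\omega\bar yy_\tau)$ that increases with $\tau$. It must become positive, since otherwise $Y$ would decay and $\beta$ would vanish.

**Lemma 5.** Let $y$ be a Floquet solution with $|\mu|=1$, $c>0$, $\operatorname{Im}\lambda\ge0$.

(i) $y$ has no zero $\xi_0+i\tau$ with $0\le\xi_0<\frac\pi4$, $\tau>0$ and $2c\sin2\xi_0\sinh2\tau\ge\operatorname{Re}\lambda$.

(ii) Let $\omega=e^{3\pi i/8}$, $f=\operatorname{Re}(\omega\bar yy_\tau)$, and let $\tau_0\ge0$ satisfy $ce^{2\tau_0}\cos\frac{3\pi}8\ge c+|\lambda|+1$. For each $\xi\in[-\frac\pi4,\frac\pi8]$, $f$ is strictly increasing in $\tau\ge\tau_0$ and eventually positive.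

(iii) Each point of $E^+$ has a neighborhood in $E^+$ and a number $\tau_1$ such that, for all points in the neighborhood, all zeros of $y$ in $S$ satisfy $|\tau|<\tau_1$. In particular $n<\infty$.

*Proof.* **Part (i).** On the segment from $\xi_0+i\tau$ to $\frac\pi4+i\tau\in\ell_+$, $\sin2\xi\ge\sin2\xi_0$, so $\operatorname{Re}(q-\lambda)\ge0$ by (3), and $\partial_\xi J=|y_x|^2+\operatorname{Re}(q-\lambda)|y|^2\ge|y_x|^2$. If $y(\xi_0+i\tau)=0$, then $J=0$ and $y_x\ne0$ at the left end, so $J>0$ at the right end. This contradicts $J\le0$ on $\ell_+$ (Lemma 4).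

**Part (ii), monotonicity.** Let $Q=\lambda-q=\lambda-ice^{2\tau}e^{-2i\xi}-ice^{-2\tau}e^{2i\xi}$. For $\xi\in[-\frac\pi4,\frac\pi8]$,
$$\arg(-i\omega e^{-2i\xi})=-\tfrac\pi8-2\xi\in[-\tfrac{3\pi}8,\tfrac{3\pi}8].$$
So for $\tau\ge\tau_0$, $\operatorname{Re}(\omega Q)\ge ce^{2\tau}\cos\frac{3\pi}8-c-|\lambda|\ge1$, and
$$\partial_\tau f=\operatorname{Re}\omega\,|y_\tau|^2+\operatorname{Re}(\omega Q)|y|^2\ge\cos\tfrac{3\pi}8\,|y_\tau|^2+|y|^2>0,$$
because $y$ and $y_\tau$ never vanish together.

**Part (ii), positivity.** Suppose $f\le0$ for all $\tau\ge\tau_0$ at some $\xi$. Then $f$ increases and is bounded, so $\int_{\tau_0}^\infty(|y_\tau|^2+|y|^2)\,d\tau<\infty$, and $|y|+|y_\tau|\to0$ along some sequence $\tau_j\to\infty$. At these points $Y=\zeta^{1/2}y$ and $Y'=\zeta^{-1/2}(y_\tau+\frac12y)$ are $O(|\zeta|^{1/2})$. On this ray $\arg\zeta=\frac\pi4-\xi\in[\frac\pi8,\frac\pi2]$, so by Lemma 2 $Y_+$ and $Y_+'$ are exponentially small. Hence the constant $W(Y,Y_+)$ is $0$, which contradicts $W(Y,Y_+)=2i\beta\ne0$. So $f>0$ somewhere, hence from there on.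

**Part (iii).** Choose $y$ continuously near the given point and $\tau_0$ valid for all nearby points. For each $\xi\in[-\frac\pi4,\frac\pi8]$ there is $\tau_\xi\ge\tau_0$ with $f(\xi,\tau_\xi)>0$ at the given point. By continuity this persists, with the same height $\tau_\xi$, for nearby $\xi$ and nearby points of $E^+$, and by (ii) $f>0$ also at all larger heights. By compactness of $[-\frac\pi4,\frac\pi8]$, there are one neighborhood and one height above which $f>0$, hence $y\neq0$, for all $\xi\in[-\frac\pi4,\frac\pi8]$. For $\xi\in[\frac\pi8,\frac\pi4)$, $2c\sin2\xi\sinh2\tau\ge\sqrt2\,c\sinh2\tau$, which exceeds $\operatorname{Re}\lambda$ for all large $\tau$, uniformly near the given point. So (i) excludes zeros. For zeros far below, apply the same argument to $y^*$: it is a Floquet solution with multiplier $\bar\mu$ for the same $\lambda$, depends continuously on the parameters, and its zeros are those of $y$ reflected in $0$. Finally, the analytic function $y\not\equiv0$ has finitely many zeros in a bounded set. $\square$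

Next we show that zeros do not cross the sides. We use Hurwitz' theorem in this form: if $y_e\to y_0$ uniformly near a closed disc, $y_0\ne0$ on its boundary circle, and $y_0$ has exactly one zero (a simple one) inside, then $y_e$ has exactly one zero inside for $e$ close to $e_0$.

**Lemma 6.** $n$ is locally constant on $E^+$.

*Proof.* **Step 1: isolate the zeros of $y_0$.** Let $e_0\in E^+$ with Floquet solution $y_0$. Take a neighborhood and $\tau_1$ from Lemma 5(iii), and $\tau_2>\tau_1$ such that $y_0\ne0$ at the four points $\pm\frac\pi4\pm i\tau_2$. Let $\bar R=\{|\xi|\le\frac\pi4,\ |\tau|\le\tau_2\}$. The zeros of $y_0$ in $\bar R$ are finitely many and simple. They lie in the open rectangle, $n(e_0)$ of them, or on the open vertical sides, because $y_0$ has no zeros in $S$ at height $|\tau|\ge\tau_1$ and none at the corners. Let $M$ bound $|q-\lambda|$ within distance $1$ of $\bar R$ for parameters near $e_0$. Surround the zeros by small disjoint closed discs with no further zero of $y_0$ in them: those around interior zeros inside the open rectangle,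 those around side zeros centered at these zeros and of radius $\varepsilon<1$ with $M\varepsilon^2<1$.

**Step 2: follow the zeros.** For $e\in E^+$ near $e_0$, $y_e$ has exactly one zero in each disc, by Hurwitz, and none elsewhere in $\bar R$, because $|y_0|$ is bounded below on $\bar R$ minus the open discs. All zeros of $y_e$ in $S$ have $|\tau|<\tau_1<\tau_2$. The interior discs contribute exactly $n(e_0)$ zeros in $S$. It remains to show that the zero $x'$ in a disc about a side zero is not in $S$.

**Step 3: the flux bars the way.** Suppose $x'\in S$ and the disc is centered on $\ell_+$. Let $p\in\ell_+$ be the horizontal projection of $x'$, at distance $\delta\le\varepsilon$; the segment from $x'$ to $p$ lies in the disc. Write $y=y_e$. On this segment $y(x')=0$ and the Cauchy–Schwarz inequality give $|y|^2\le\delta\int_{x'}^p|y_x|^2d\xi$, hence $\int_{x'}^p|y|^2d\xi\le\delta^2\int_{x'}^p|y_x|^2d\xi$. Since $J(x')=0$,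
$$J(p)=\int_{x'}^p\big(|y_x|^2+\operatorname{Re}(q-\lambda)|y|^2\big)d\xi\ge(1-M\delta^2)\int_{x'}^p|y_x|^2d\xi>0.$$
This contradicts $J\le0$ on $\ell_+$ (Lemma 4). If the disc is centered on $\ell_-$, the same computation on the segment from $p\in\ell_-$ to $x'$, which now lies to the right of $p$, gives $J(x')-J(p)=-J(p)>0$, which contradicts $J\ge0$ on $\ell_-$. So $n(e)=n(e_0)$. $\square$

**Consequence.** $n:E\to\mathbb Z_{\ge0}$ is locally constant on all of $E$, and $n(\bar\lambda)=n(\lambda)$. The second claim holds by definition. For the first, near a point with $\operatorname{Im}\lambda<0$ conjugate. Near a point with real $\lambda$, points with $\operatorname{Im}\lambda\ge0$ are covered by Lemma 6, and the others are conjugates of such points.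

**Reflection.** If $\lambda\in\mathbb R$, $\tilde y$ is a Floquet solution with multiplier $\mu$ for the same $\lambda$, so $\tilde y=\kappa y$ by Lemma 3. Hence the zero set of $y$ is symmetric under $x\mapsto\frac\pi2-\bar x$, the reflection in $\ell_+$, and, being $\pi$-periodic, also in $\ell_-$.

## 8. Periodic eigenvalues and their indices for $0<c<\frac12$

We need the index of every eigenvalue at one convenient parameter region. We take $t=0$ and small $c$. There the eigenvalues are real and split by parity.

**Lemma 7.** Let $0<c<\frac12$ and $B_k=\{|\lambda-4k^2|<1\}$. The roots of $F=2$ are exactly the simple real numbers $\alpha_k\in B_k$ ($k\ge0$), with even eigenfunction, and $\beta_k\in B_k$ ($k\ge1$), with odd eigenfunction. They depend continuously on $c$, and $|\lambda-4k^2|\le2c$ for $\lambda=\alpha_k$ or $\beta_k$.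

*Proof.* **Step 1: factor $F-2$.** Let
$$A=\begin{pmatrix}\theta&\varphi\\\theta'&\varphi'\end{pmatrix}\Big(\frac\pi2\Big),\qquad\sigma=\operatorname{diag}(1,-1).$$
As $q$ is even, $\theta$ is even and $\varphi$ odd, so the propagator from $0$ to $-\frac\pi2$ is $\sigma A\sigma$, and the propagator from $-\frac\pi2$ to $\frac\pi2$ is $A\sigma A^{-1}\sigma$. It is similar to the matrix of $T$, so its trace is $F$. Since $\det A=1$, $\sigma A^{-1}\sigma=\begin{pmatrix}\varphi'&\varphi\\\theta'&\theta\end{pmatrix}(\frac\pi2)$, and the trace is $2(\theta\varphi'+\theta'\varphi)(\frac\pi2)=2+4(\theta'\varphi)(\frac\pi2)$. So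
$$F-2=4ND,\qquad N(\lambda)=\theta'(\tfrac\pi2,\lambda),\quad D(\lambda)=\varphi(\tfrac\pi2,\lambda).$$

**Step 2: meaning of the zeros.** Note $q(\pi-x)=q(x)$. If $N(\lambda)=0$, then $\theta(\pi-x)$ and $\theta(x)$ are solutions with the same data at $\frac\pi2$, so $\theta(\pi-x)=\theta(x)=\theta(-x)$, and $\theta$ is $\pi$-periodic. Conversely an even $\pi$-periodic solution is a multiple of $\theta$ and satisfies $\theta(\pi-x)=\theta(-x)=\theta(x)$, so $N=0$. In the same way the zeros of $D$ are the $\lambda$ with an odd $\pi$-periodic solution.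

**Step 3: one zero per disc.** For $0\le c<\frac12$, Lemma 1 puts all zeros of $ND$ within $2c<1$ of the numbers $4k^2$. So they lie in the disjoint discs $B_k$, none on the boundaries, and a zero in $B_k$ satisfies $|\lambda-4k^2|\le2c$, since its distance to the other $4m^2$ exceeds $3$. At $c=0$, $N=-\sqrt\lambda\sin\frac{\pi\sqrt\lambda}2$ has the simple zeros $4k^2$, $k\ge0$, and $D=\sin\frac{\pi\sqrt\lambda}2/\sqrt\lambda$ has the simple zeros $4k^2$, $k\ge1$. By the argument principle on $\partial B_k$, for all $c\in[0,\frac12)$, $N$ has exactly one zero $\alpha_k$ in each $B_k$, $D$ has exactly one zero $\beta_k$ in each $B_k$ with $k\ge1$ and none in $B_0$; all are simple and continuous in $c$. For $c>0$, $\alpha_k\ne\beta_k$, since otherwise an even and an odd solution would both have multiplier $1$, against Lemma 3. So all roots of $F=2$ are simple.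

**Step 4: reality.** If $y(-x)=\pm y(x)$ and $y$ is $\pi$-periodic, then $\tilde y$ is $\pi$-periodic and $\tilde y(-x)=\overline{y(\frac\pi2+\bar x)}=\pm\overline{y(-\frac\pi2-\bar x)}=\pm\overline{y(\frac\pi2-\bar x)}=\pm\tilde y(x)$. So $\overline{\alpha_k}$ is a zero of $N$ in $B_k$, hence equals $\alpha_k$; likewise for $\beta_k$. $\square$

By Lemma 6 and continuity, $n(c,0,\alpha_k(c))$ and $n(c,0,\beta_k(c))$ do not depend on $c\in(0,\frac12)$. So they can be computed as $c\to0+$, separately for each $k$.

**Lemma 8.** $n(\alpha_k)$ (respectively $n(\beta_k)$) is the number of zeros of $\cos2kx$ (respectively $\sin2kx$) in $(-\frac\pi4,\frac\pi4)$. Thus $n(\alpha_{2l})=n(\alpha_{2l+1})=2l$ and $n(\beta_{2l+1})=n(\beta_{2l+2})=2l+1$ for $l\ge0$.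

On bounded sets $y$ converges to $\cos2kx$ or $\sin2kx$. The trouble is that $S$ is unbounded: at height $\tau$ with $ce^{2\tau}$ of order $1$, the potential is not small. There a Bessel function is the limit, and we must see that its zeros lie exactly on $\ell_+$.

*Proof.* Fix $k$, let $c\to0+$, $\lambda=\alpha_k(c)$ or $\beta_k(c)$, and $y=\sum_jB_je^{2ijx}$ with $B_{-j}=\pm B_j$. Then
$$(4j^2-\lambda)B_j=-ic(B_{j-1}+B_{j+1}),\qquad|\lambda-4k^2|\le2c<1. \tag{9}$$

**Step 1: bounds on the coefficients.** Let $b_j=|B_j|$. For $|j|\ne k$, $|4j^2-\lambda|\ge4-1=3$. For $i\ge k+m$, $m\ge1$, $i^2-k^2\ge m^2$, so $|4i^2-\lambda|\ge4m^2-1\ge3m^2$. Put $m_j=\sup_{i\ge j}b_i<\infty$. For $j=k+m$, (9) gives $m_j\le\frac c{3m^2}(m_{j-1}+m_j)$, and since $1-\frac c{3m^2}\ge\frac23$,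
$$m_{k+m}\le\frac c{2m^2}\,m_{k+m-1}\qquad(m\ge1).$$
In particular $m_{k+1}\le\frac c2m_k$. As $m_k=\max(b_k,m_{k+1})$, this forces $m_k=b_k$. For $k\ge1$ let $M=\max_{|j|<k}b_j$. By (9), $M\le\frac{2c}3\max(M,b_k)$; here $M>b_k$ is impossible, so $M\le\frac{2c}3b_k\le cb_k$. If $b_k$ were $0$, all $B_j$ would vanish. So normalize $B_{-k}=1$. Then
$$|B_{\pm(k+m)}|\le\frac{(c/2)^m}{(m!)^2}\ (m\ge1),\qquad|B_j|\le c\ (|j|<k). \tag{10}$$

**Step 2: the shape of $y$ for $\tau\ge0$.** Put $h_m=c^{-m}B_{-(k+m)}$, $H_c(u)=\sum_{m\ge0}h_mu^m$; so $h_0=1$ and $|h_m|\le2^{-m}/(m!)^2$. Let $\epsilon_0=0$ and, for $k\ge1$, $\epsilon_k=1$ in the even case, $\epsilon_k=-1$ in the odd case. In $e^{2ikx}y=\sum_jB_je^{2i(j+k)x}$ the terms $j=-(k+m)$ add up to $H_c(ce^{-2ix})$, and for $k\ge1$ the term $j=k$ is $\epsilon_ke^{4ikx}$. The remaining terms have $j+k>0$, so their exponentials have modulus at most $1$ for $\tau\ge0$, and by (10) they contribute at most $2kc+\sum_{m\ge1}(c/2)^m/(m!)^2\le2kc+(e^{c/2}-1)\le(2k+1)c$. So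
$$e^{2ikx}y=H_c(ce^{-2ix})+\epsilon_ke^{4ikx}+O_k(c)\qquad\text{uniformly for }\tau\ge0. \tag{11}$$

**Step 3: the limit $H_0$ is a Bessel function.** From (9) with $j=-(k+m)$, divided by $c^m$,
$$(4(k+m)^2-\lambda)h_m=-i(h_{m-1}+c^2h_{m+1})\qquad(m\ge1).$$
As $c\to0$, $\lambda\to4k^2$, so each $h_m$ tends to the solution of $4m(m+2k)h_m=-ih_{m-1}$, $h_0=1$. By the bound on $h_m$, $H_c\to H_0$ locally uniformly, where
$$H_0(u)=\sum_{m\ge0}\frac{(2k)!\,(-iu/4)^m}{m!\,(m+2k)!}=(2k)!\,(\zeta/2)^{-2k}J_{2k}(\zeta),\qquad\zeta^2=iu .$$
In this proof, from here on, $\zeta$ denotes this rescaled variable, and $J_{2k}$ is the Bessel function, $J_{2k}(\zeta)=\sum_m\frac{(-1)^m(\zeta/2)^{2m+2k}}{m!(m+2k)!}$. Its nonzero zeros are simple, by Bessel's equation. They are real: let $J_{2k}(a)=0$, $a\ne0$; then $J_{2k}(\bar a)=0$. The functions $w_a(s)=J_{2k}(as)$ satisfy $(sw_a')'+(a^2s-4k^2/s)w_a=0$. Multiply by $w_{\bar a}$, subtract the same with $a,\bar a$ exchanged, and integrate over $(0,1)$: the boundary terms $s(w_{\bar a}w_a'-w_aw_{\bar a}')$ vanish at $0$ and $1$, so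 $(a^2-\bar a^2)\int_0^1s|J_{2k}(as)|^2ds=0$ and $a^2\in\mathbb R$. And $a^2<0$ is impossible, since then every term of the series of $(\zeta/2)^{-2k}J_{2k}(\zeta)$ at $\zeta=a$ is positive. Denote the positive zeros by $j_{2k,l}$. Since $u=-i\zeta^2$ and $H_0(0)=1$, the zeros of $H_0$ are simple and equal to
$$u=-i\,j_{2k,l}^2. \tag{12}$$

Because $y(-x)=\pm y(x)$ and $S=-S$, it suffices to locate the zeros in $S$ with $|\tau|\le1$ and to show that there are none with $\tau\ge1$. Let $c$ be small, in particular $ce^2<\frac14$.

**Step 4: $|\tau|\le1$.** By (11) and $|H_c(u)-1|\le e^{|u|/2}-1$, uniformly on $0\le\tau\le2$ we have $y\to e^{-2ikx}+\epsilon_ke^{2ikx}$, which is $2\cos2kx$ or $-2i\sin2kx$ for $k\ge1$ and $1$ for $k=0$. By parity the same holds on $|\tau|\le2$. For $k=0$ there are no zeros. For $k\ge1$ the zeros of the limit are real and simple. Each one in $(-\frac\pi4,\frac\pi4)$ gives exactly one zero of $y$, in a small disc inside $S$. If $\pm\frac\pi4$ is a zero of the limit, $y$ has exactly one zero in a small disc centered there. Since $\lambda$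 is real, the reflection in $\ell_\pm$ (end of Section 7) maps the disc and the zero set to themselves, so this zero lies on $\ell_\pm$ and not in $S$. There are no other zeros in $|\xi|\le\frac\pi4$, $|\tau|\le1$.

**Step 5: $\tau\ge1$ and $ce^{2\tau}\le\frac14$.** With $u=ce^{-2ix}$, $|u|\le\frac14$, so $|H_c-1|\le e^{1/8}-1<\frac14$; also $|\epsilon_ke^{4ikx}|\le e^{-4}<\frac14$, and the error in (11) is less than $\frac14$ for small $c$. So $|e^{2ikx}y-1|<\frac34$, and there are no zeros.

**Step 6: rescaling and the choice of a height $R$.** Let $x'=\xi+i\tau'$ with $e^{-2ix'}=ce^{-2ix}$, that is, $e^{2\tau'}=ce^{2\tau}$: this is a vertical shift. Put $w_c=c^ky$ as a function of $x'$. Since $e^{-2ikx}=c^{-k}e^{-2ikx'}$ and $e^{4ikx}=c^{2k}e^{4ikx'}$, (11) gives, uniformly on compact sets of $x'$ (where $\tau\ge0$ for small $c$), and by Cauchy's formula also with derivatives,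
$$w_c\to w_0=e^{-2ikx'}H_0(e^{-2ix'})=\mathrm{const}\cdot J_{2k}(\zeta),\qquad\zeta=e^{i\pi/4}e^{-ix'}, \tag{13}$$
with a nonzero constant. Moreover $\partial_{\tau'}^2w_c=Q_cw_c$ with $Q_c=\lambda-ie^{-2ix'}-ic^2e^{2ix'}$, and in the limit $\partial_{\tau'}^2w_0=Q_0w_0$ with $\lambda=4k^2$. Let $f_c=\operatorname{Re}(\omega\overline{w_c}\,\partial_{\tau'}w_c)$, $\omega=e^{3\pi i/8}$, and $R_0=(4k^2+3)/\cos\frac{3\pi}8$. As in Lemma 5(ii), for $\xi\in[-\frac\pi4,\frac\pi8]$, $e^{2\tau'}\ge R_0$ and small $c\ge0$,
$$\operatorname{Re}(\omega Q_c)\ge e^{2\tau'}\cos\tfrac{3\pi}8-|\lambda|-1\ge(4k^2+3)-(4k^2+1)-1=1,$$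
so $f_c$ is strictly increasing in $\tau'$.

We claim that at each such $\xi$, $f_0$ is eventually positive. If not, $f_0\le0$ for all large $\tau'$, so $\int^\infty(|\partial_{\tau'}w_0|^2+|w_0|^2)\,d\tau'<\infty$, and $w_0$ is bounded along this ray. But Hankel's asymptotic formula says
$$J_{2k}(\zeta)=\sqrt{\tfrac2{\pi\zeta}}\,\Big(\cos(\zeta-k\pi-\tfrac\pi4)+e^{|\operatorname{Im}\zeta|}O(|\zeta|^{-1})\Big),\qquad|\zeta|\to\infty,\ |\arg\zeta|\le\tfrac\pi2 .$$
On the ray $\arg\zeta=\frac\pi4-\xi\in[\frac\pi8,\frac\pi2]$, $|\cos(\cdot)|\ge\sinh\operatorname{Im}\zeta$ and $\operatorname{Im}\zeta\to\infty$ proportionally to $|\zeta|$, so $|J_{2k}(\zeta)|\to\infty$, a contradiction.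

By continuity in $\xi$, monotonicity in $\tau'$ and compactness of $[-\frac\pi4,\frac\pi8]$, all sufficiently large $R$ satisfy $f_0>0$ on $\{e^{2\tau'}=R,\ \xi\in[-\frac\pi4,\frac\pi8]\}$. Fix such an $R$ with $R\ge\max(R_0,\sqrt2(4k^2+1)+1)$ and $R\ne j_{2k,l}^2$ for all $l$.

**Step 7: $\frac14\le ce^{2\tau}\le R$.** In the variable $x'$ this is the compact set $|\xi|\le\frac\pi4$, $\frac14\le e^{2\tau'}\le R$, and (13) holds uniformly near it. By (12) the zeros of $w_0$ satisfy $e^{2\tau'}e^{-2i\xi}=-ij_{2k,l}^2$, which in $|\xi|\le\frac\pi4$ means $\xi=\frac\pi4$, $e^{2\tau'}=j_{2k,l}^2$. None has $e^{2\tau'}=R$, and none has $e^{2\tau'}\le\frac14$, since there $|H_0-1|<\frac14$. These zeros are simple. So, for small $c$, $y$ has exactly one zero in a small disc about each of them and no others in this set. Since the discs are centered on $\ell_+$, reflection symmetry puts these zeros on $\ell_+$. There are no zeros in $S$.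

**Step 8: $ce^{2\tau}\ge R$.** For $\xi\in(-\frac\pi4,\frac\pi8]$ and small $c$, $f_c>0$ at $e^{2\tau'}=R$, by (13) with derivatives, hence $f_c>0$ for all larger $\tau'$. So $y$ has no zeros there. For $\xi\in[\frac\pi8,\frac\pi4)$,
$$2c\sin2\xi\sinh2\tau\ge\tfrac1{\sqrt2}(ce^{2\tau}-ce^{-2\tau})\ge\tfrac{R-c}{\sqrt2}\ge4k^2+1>\lambda,$$
so there are no zeros by Lemma 5(i).

**Step 9: the counts.** Steps 4 to 8 prove the first claim. The zeros of $\cos2kx$, $k\ge1$, are $\frac{\pi(2j+1)}{4k}$, and those in $(-\frac\pi4,\frac\pi4)$ have $|2j+1|<k$: for $k=2l$ and for $k=2l+1$ these are $2l$ zeros (and none for $k=0$). The zeros of $\sin2kx$ are $\frac{\pi j}{2k}$ with condition $|j|<\frac k2$: for $k=2l+1$ and for $k=2l+2$ these are $2l+1$ zeros. $\square$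

So for $t=0$, $0<c<\frac12$, each index $n\ge0$ belongs to exactly two eigenvalues, both simple and both of modulus less than $4(n+1)^2+1$: they are $\alpha_n,\alpha_{n+1}$ for even $n$ and $\beta_n,\beta_{n+1}$ for odd $n$. Note that the index pairs eigenvalues from different discs, $\alpha_0$ with $\alpha_1$ for instance, as the truncated model suggested.

## 9. Continuation in $(c,t)$: two eigenvalues of each index

We now carry the count from the region $t=0$, $0<c<\frac12$ to all $(c,t)$. To have finite counts we use large circles that no eigenvalue crosses.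

Let $C>1$. By Lemma 1, $F-2\cos\pi t$ does not vanish identically in $\lambda$, so its roots are isolated.

**Step A: $t\in[0,\frac12]$.** Let $j>2C$ be an integer and $c\in(0,C]$. The number $|2m+t|$ has distance at least $\frac12$ from the odd integers, so on the circle $|\lambda|=(2j+1)^2$
$$|\lambda-(2m+t)^2|\ge\big|2j+1-|2m+t|\big|\cdot\big(2j+1+|2m+t|\big)\ge\tfrac12(2j+1)>j>2C\ge2c,$$
and by Lemma 1 there is no eigenvalue on it. Let $m^{(j)}_n(c,t)$ be the number, with multiplicity, of roots of $F=2\cos\pi t$ in $|\lambda|<(2j+1)^2$ of index $n$. We show that it is locally constant on $(0,C]\times[0,\frac12]$. Fix $(c_0,t_0)$ and let $\lambda_i$ be the finitely many roots in this disc. Surround them by small disjoint discs. For $(c,t)$ near $(c_0,t_0)$ all roots in $|\lambda|<(2j+1)^2$ lie in these small discs, and each contains the same total multiplicity as at $(c_0,t_0)$, by the argument principle. If the small discs and the neighborhood of $(c_0,t_0)$ are small enough, all roots in the disc about $\lambda_i$ have index $n(\lambda_i)$, because $n$ is locally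 constant on $E$. So $m_n^{(j)}$ is locally constant, hence constant, on the connected set $(0,C]\times[0,\frac12]$. By Section 8 it equals $2$ at points with $t=0$, $c<\frac12$, provided $j>\max(2C,n+1)$. Letting $j\to\infty$: for all $c\in(0,C]$, $t\in[0,\frac12]$ there are exactly two eigenvalues of index $n$, counted with multiplicity.

**Step B: $t\in[\frac12,1]$.** Now $|2m+t|$ has distance at least $\frac12$ from the even integers, so on $|\lambda|=(2j)^2$, $j>2C$, $|\lambda-(2m+t)^2|\ge\frac12\cdot2j=j>2C\ge2c$, and there is no eigenvalue on this circle. As before, the number of index-$n$ roots in $|\lambda|<(2j)^2$, with multiplicity, is constant on $(0,C]\times[\frac12,1]$. At one fixed point $(c_0,\frac12)$ it equals $2$ for all large $j$, by Step A. Hence it is $2$ for all large $j$ and all $(c,t)\in(0,C]\times[\frac12,1]$. Let $j\to\infty$.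

Since $C$ is arbitrary, for all $c>0$, $t\in[0,1]$, $n\ge0$ there are exactly two eigenvalues of index $n$, counted with multiplicity. This is the main count of Theorem 2.

**Step C: part (a) and Theorem 1.** Let $\lambda$ be a nonreal root of $F=2\cos\pi t$ of multiplicity $m$ and index $n$. By (4), $\bar\lambda\ne\lambda$ is a root of multiplicity $m$, and it has the same index $n$. Hence $2m\le2$, so $m=1$, and $\{\lambda,\bar\lambda\}$ exhausts index $n$. If no eigenvalue of index $n$ is nonreal, both are real, possibly equal. A real root has multiplicity at most $2$. The cases $t=0$ and $t=1$ prove Theorem 1. $\blacksquare$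

## 10. Parity excludes real antiperiodic eigenvalues

This section proves part (b). Let $\lambda$ be a real antiperiodic eigenvalue with Floquet solution $y$, $\mu=-1$. Since $y^*$ also has multiplier $-1$, Lemma 3 gives $y^*=\kappa y$, and $\kappa^2=1$. So $y(-x)=\epsilon y(x)$ with $\epsilon=\pm1$. Using $y(z+\pi)=-y(z)$ with $z=\bar x-\frac\pi2$,
$$\tilde y(-x)=\overline{y(\tfrac\pi2+\bar x)}=-\overline{y(\bar x-\tfrac\pi2)}=-\epsilon\,\overline{y(\tfrac\pi2-\bar x)}=-\epsilon\,\tilde y(x).$$
So $\tilde y$ is an antiperiodic solution for $\bar\lambda=\lambda$ of the opposite parity. By Lemma 3 it is also a multiple of $y$, which is impossible. Hence all antiperiodic eigenvalues are nonreal. By (a) they are simple, and the pair of index $n$ is $\{\lambda,\bar\lambda\}$, one in each half-plane. $\blacksquare$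

## 11. A real double periodic eigenvalue with $4V^2-1\le48/5$

This section proves part (c): we follow the two periodic eigenvalues of index $0$ as $c$ grows and show that they must meet on the real axis. Let $t=0$.

**Step 1: real index-$0$ eigenvalues have even eigenfunctions.** For $\mu=1$, $y^*=\kappa y$ with $\kappa^2=1$, so $y$ is even or odd. For real $\lambda$ the index is the number of zeros of $y$ in $S=-S$. An odd $y$ has a simple zero at $0$ and its other zeros in $S$ come in pairs $\pm x$, so its index is odd. So index $0$ means $y$ even.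

**Step 2: a real recurrence.** Write $y=\sum B_je^{2ijx}$, $B_{-j}=B_j$, and $B_j=i^jw_j$ for $j\ge0$. Then (5) with $t=0$ becomes
$$\lambda w_0=-2cw_1,\qquad(4j^2-\lambda)w_j=c(w_{j+1}-w_{j-1})\quad(j\ge1). \tag{14}$$
Two consecutive vanishing $w_j$ force $w\equiv0$. In particular $w_0\ne0$, since $w_0=0$ gives $w_1=0$. For real $\lambda$ we normalize $w_0=1$, and then all $w_j$ are real.

**Step 3: signs when $\lambda\le4$.** Let $\lambda\le4$ be real, with an even eigenfunction. Multiply (14) by $w_j$ and sum over $j\ge m\ge1$. The right side telescopes, and $w_j\to0$ rapidly, so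
$$\sum_{j\ge m}(4j^2-\lambda)w_j^2=-c\,w_{m-1}w_m .$$
All terms on the left are $\ge0$, and the coefficients with $j\ge2$ are positive. If the sum were $0$, then $w_j=0$ for all $j\ge\max(m,2)$, hence $w\equiv0$. So the sum is positive, and $r_j:=-w_j/w_{j-1}>0$ for all $j\ge1$. From (14),
$$\lambda=2cr_1>0,\qquad\frac1{r_j}=\frac{4j^2-\lambda}c+r_{j+1},\qquad r_2\le\frac c{16-\lambda}\le\frac c{12}.$$

**Step 4: forbidden values.** If $\lambda=4$, then $r_1=1/r_2$ and $4=2c/r_2\ge24$, which is impossible. If $0<\lambda<4$, then
$$4>\lambda=\frac{2c^2}{4-\lambda+cr_2}\ge\frac{2c^2}{4+c^2/12},$$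
so $16+\frac{c^2}3>2c^2$, that is, $c^2<\frac{48}5$. So a real periodic eigenvalue with even eigenfunction is never $\le0$ and never equal to $4$, and it lies in $(0,4)$ only if $c^2<\frac{48}5$.

**Step 5: continuity of the index-$0$ pair.** Near any $c_0>0$, surround the index-$0$ eigenvalues at $c_0$ by small discs. As in Section 9, for $c$ near $c_0$ the roots in these discs have index $0$ and total multiplicity $2$, so they are all the index-$0$ eigenvalues. Thus the index-$0$ pair is continuous in $c$ as an unordered pair.

**Step 6: the collision.** For $c<\frac12$ the index-$0$ pair is $\alpha_0<\alpha_1$, real and distinct, and $\alpha_0\in B_0$ with $\alpha_0>0$ by Step 3, so $\alpha_0\in(0,4)$. Let $c_*$ be the supremum of those $c$ such that on $(0,c]$ the index-$0$ pair is real and distinct. On $(0,c_*)$ the smaller member is continuous and, by Steps 1 and 4, never equals $0$ or $4$. So it stays in $(0,4)$, and Step 4 gives $c^2<\frac{48}5$ for all $c<c_*$, hence $c_*^2\le\frac{48}5$.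

At $c_*$ the pair is not real and distinct. Otherwise two disjoint small discs centered at its members would each contain exactly one index-$0$ eigenvalue for $c$ slightly beyond $c_*$, and by conjugation symmetry of the disc and of the index each would be real; so the pair would stay real and distinct slightly beyond $c_*$. The pair is not nonreal at $c_*$ either, since by continuity it would then be nonreal slightly before $c_*$. By (a), the pair at $c_*$ is one real double eigenvalue.

With $V$ defined by $4V^2-1=c_*^2\in(0,\frac{48}5]$, this is a real double periodic eigenvalue. Hence the restriction "nonreal" in the simplicity principle cannot be removed, and the bound $2$ for the multiplicity of real eigenvalues in (a) is attained. $\blacksquare$
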